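\title{Non-normal irreducible components of module varieties}

\begin{abstract}
Let $A=KQ/I$ be a finite-dimensional algebra over an algebraically closed field, with radical $J$. We disprove the conjecture that all irreducible components of the varieties $\operatorname{Rep}(A,\mathbf d)$ and $\operatorname{GRASS}(A,\mathbf d)$ are normal when $A$ is a truncated path algebra or is self-injective with $J^3=0$. Non-normal components occur in both classes, in both varieties and in every characteristic. The obstruction is a module at which the radical filtrations of nearby modules have exactly two limits. For path algebras truncated at paths of length $L+1$, counterexamples exist for every $L\ge2$, while for $L=1$ all components are normal.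
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $K$ is an algebraically closed field of arbitrary characteristic and $A=KQ/I$ is a finite-dimensional algebra given by a finite quiver $Q$ with vertices $1,\dots,n$ and an admissible ideal $I$; that is, $I$ contains all sufficiently long paths and lies in the square of the ideal generated by the arrows. We write $e_i$ for the trivial path at $i$, $s(\alpha)$ and $t(\alpha)$ for the source and target of an arrow $\alpha$, and $J$ for the Jacobson radical of $A$, which is generated by the arrows. Paths are composed like maps, and modules are left modules.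

Fix a dimension vector $\mathbf d=(d_1,\dots,d_n)$, and put $V_i=K^{d_i}$, $V=\bigoplus_iV_i$, $|\mathbf d|=\sum_id_i$ and $W=\prod_\alpha\operatorname{Hom}_K(V_{s(\alpha)},V_{t(\alpha)})$. Two varieties parametrize the $A$-modules with dimension vector $\mathbf d$.
\begin{itemize}
\item $\operatorname{Rep}(A,\mathbf d)\subseteq W$ is the affine variety of tuples $(x_\alpha)$ that satisfy the relations in $I$. A point is an $A$-module structure $M$ on $V$ with $e_iM=V_i$, and the orbits of $\prod_iGL(V_i)$ are the isomorphism classes.
\item With $P=\bigoplus_i(Ae_i)^{d_i}$, $\operatorname{GRASS}(A,\mathbf d)$ is the projective variety of all submodules $C\subseteq P$ such that $P/C$ has dimension vector $\mathbf d$. It is closed in the Grassmannian of subspaces of codimension $|\mathbf d|$ in $P$.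
\end{itemize}
Varieties are reduced but need not be irreducible, and \emph{component} means irreducible component with its reduced structure. An irreducible variety $X$ is \emph{normal at} $c$ if the local ring $\mathcal O_{X,c}$ is integrally closed in the function field $K(X)$, and \emph{normal} if this holds at every point. The algebra $A$ is a \emph{truncated path algebra} if $I$ is generated by all paths of length $L+1$, for some $L\ge1$. The following conjecture comes from \cite{HG}.

\begin{quote}
\textbf{Conjecture.} If $A$ is a truncated path algebra, or if $A$ is self-injective with $J^3=0$, then for every $\mathbf d$ all components of $\operatorname{Rep}(A,\mathbf d)$ and of $\operatorname{GRASS}(A,\mathbf d)$ are normal.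
\end{quote}

The simplest cases show why this is the right thing to ask. For $1\xrightarrow{a}2\xrightarrow{b}3$ with $ba=0$ and $\mathbf d=(1,1,1)$, the variety $\operatorname{Rep}(A,\mathbf d)$ consists of two crossing lines, so regularity can only be expected of single components. For $A=K[x]/(x^2)$ and $d=2$ it consists of the matrices $\left(\begin{smallmatrix}s&t\\ w&-s\end{smallmatrix}\right)$ with $s^2+tw=0$; this cone is singular at its vertex, so smoothness is too much to ask, but it is normal. For $A=K[x]/(x^{L+1})$, which is both truncated and self-injective, $\operatorname{Rep}(A,d)$ is the closure of one nilpotent conjugacy class, and such closures are normal (Section~\ref{sec:onevertex}). All this suggests a positive answer. Nevertheless the Conjecture fails in both classes.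

\begin{theorem}\label{thm:acyclic}
Let $Q$ be the quiver $1\xrightarrow{\,p\,}2\overset{a,b}{\rightrightarrows}3\xrightarrow{\,q\,}4$, let $A=KQ/\langle\text{paths of length }3\rangle$, and let $\mathbf d=(1,2,2,1)$. Then $\operatorname{Rep}(A,\mathbf d)$ has a non-normal component.
\end{theorem}

\begin{theorem}\label{thm:selfinj}
The algebra $\Lambda=K\langle x,y\rangle/(xy,\,yx,\,x^2-y^2)$ is self-injective with $J^3=0$, and the closure of the orbit of the regular module ${}_\Lambda\Lambda$ is a non-normal component of $\operatorname{Rep}(\Lambda,4)$.
\end{theorem}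

\begin{theorem}\label{thm:loops}
Let $L\ge2$, let $Q$ be a quiver having a vertex with $r\ge2$ loops, and let $A=KQ/\langle\text{paths of length }L+1\rangle$. Let $\mathbf d$ be $L+2$ at that vertex and $0$ elsewhere. Then $\operatorname{Rep}(A,\mathbf d)$ has a non-normal component.
\end{theorem}

\begin{proposition}\label{prop:transfer}
For all $A$ and $\mathbf d$, the components of $\operatorname{Rep}(A,\mathbf d)$ and of $\operatorname{GRASS}(A,\mathbf d)$ correspond bijectively, and corresponding components are both normal or both non-normal. In particular, $\operatorname{GRASS}(A,\mathbf d)$ has a non-normal component in each of Theorems~\ref{thm:acyclic}, \ref{thm:selfinj} and \ref{thm:loops}.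
\end{proposition}

Among truncated path algebras, $L=1$ is exactly the value for which normality holds for all quivers.

\begin{theorem}\label{thm:radsq}
If $J^2=0$, that is, if $A$ is a truncated path algebra with $L=1$, then for every $\mathbf d$ all components of $\operatorname{Rep}(A,\mathbf d)$ and of $\operatorname{GRASS}(A,\mathbf d)$ are normal.
\end{theorem}

\begin{corollary}\label{cor:local}
Let $A$ be the truncated path algebra with one vertex, $r$ loops and parameter $L\ge1$. All components of $\operatorname{Rep}(A,d)$ and $\operatorname{GRASS}(A,d)$ are normal for all $d$ if and only if $L=1$ or $r\le1$.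
\end{corollary}

We do not classify all pairs $(Q,L)$ with $L\ge2$ for which normality holds, nor all such self-injective algebras with $J^3=0$.

One mechanism lies behind the three counterexamples. A general module $M$ in a component determines its radical filtration $M\supseteq JM\supseteq J^2M\supseteq\cdots$. When $M$ degenerates to a module $M_0$, the filtration has a limit, a flag that the arrows of $M_0$ still shift down by one step. If $M_0$ admits only finitely many such flags and two of them arise as limits, then two branches of the component pass through $M_0$, and this is impossible at a normal point. For $L=1$ the admissible flags form a product of Grassmannians, which is connected. For $L\ge2$ a middle term of the flag can be subject to a quadratic equation with two roots.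

Section~\ref{sec:acyclic} shows this by hand for Theorem~\ref{thm:acyclic}; with Proposition~\ref{prop:transfer}, proved in Section~\ref{sec:grass}, it already disproves the Conjecture. Section~\ref{sec:flags} turns the mechanism into a criterion, which Sections~\ref{sec:selfinj} and \ref{sec:loops} apply. Sections~\ref{sec:radsq} and \ref{sec:onevertex} prove the positive results.

\medskip\noindent\textbf{Three standard facts.}
\begin{itemize}
\item[(T1)] If $U$ is open in a variety $X$, then $Y\mapsto Y\cap U$ is a bijection from the components of $X$ that meet $U$ onto the components of $U$. In particular, the closure of a nonempty irreducible open subset is a component.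
\item[(T2)] The points at which an irreducible variety is normal form an open subset.
\item[(T3)] For $M\in\operatorname{Rep}(A,\mathbf d)$, the space $J^kM$ is the image of the matrix obtained by placing the matrices of all paths of length $k$ side by side, and the socle $\operatorname{soc}M=\{m: Jm=0\}$ is the kernel of the matrix obtained by stacking the matrices of the arrows. Hence the conditions $\dim J^kM\ge c$ and $\dim\operatorname{soc}M\le c$ are open.
\end{itemize}

\section{A ten-dimensional non-normal component}\label{sec:acyclic}

Let $A$ and $\mathbf d$ be as in Theorem~\ref{thm:acyclic}. The paths of length $3$ are $qap$ and $qbp$, so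
\[
\operatorname{Rep}(A,\mathbf d)=\{(p,a,b,q)\in K^2\times M_2(K)\times M_2(K)\times(K^2)^*:\ qap=0=qbp\}.
\]
Let $U$ be the open subset where $p\ne0$ and $q\ne0$. For such $p,q$ the linear form $a\mapsto qap$ on $M_2(K)$ is nonzero, so $(a,b)\mapsto(qap,qbp)$ is a surjection from the trivial bundle of rank $8$ to the trivial bundle of rank $2$ over $(K^2\setminus0)\times((K^2)^*\setminus0)$. Its kernel is $U$, a vector bundle of rank $6$. Thus $U$ is irreducible of dimension $10$, and $C=\overline U$ is a component by (T1). The complement of $U$ is the union of the linear spaces $\{p=0\}$ and $\{q=0\}$, which also have dimension $10$; these are the other two components, and they are smooth.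

To see the shape of $C$, fix $a_0=\operatorname{diag}(1,1)$ and $b_0=\operatorname{diag}(0,1)$. The equations become $q_1p_1+q_2p_2=0$ and $q_2p_2=0$, that is, $p_1q_1=0=p_2q_2$. Suppose $p\ne0\ne q$. If $p_1\ne0$, then $q_1=0$, so $q_2\ne0$ and $p_2=0$; if $p_1=0$, then $p_2\ne0$ and $q_2=0$. So the points of $U$ over $(a_0,b_0)$ are dense in the union of the planes $\{p_2=q_1=0\}$ and $\{p_1=q_2=0\}$. Both planes lie in the single component $C$, and they meet only at $c_0=(0,a_0,b_0,0)$. They correspond to the two eigenvalues of $a_0^{-1}b_0$: on the first plane $p$ belongs to the eigenvalue $0$, on the second to the eigenvalue $1$. The eigenvalue to which $p$ belongs is therefore the function to study. It is integral over the local ring at $c_0$, and it has no value at $c_0$.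

\begin{proof}[Proof of Theorem~\ref{thm:acyclic}]
Let $\varepsilon_1,\varepsilon_2$ be the standard basis of $K^2$, with dual basis $\varepsilon_1^*,\varepsilon_2^*$, and let $U'=U\cap\{\det a\ne0\}$. The curves
\[
\gamma(t)=(t\varepsilon_1,a_0,b_0,t\varepsilon_2^*),\qquad\gamma'(t)=(t\varepsilon_2,a_0,b_0,t\varepsilon_1^*)
\]
lie in $U'$ for $t\ne0$ and pass through $c_0$ at $t=0$. So $U'$ is a dense open subset of $C$, and $c_0\in C$.

On $U'$ the vectors $ap\ne0$ and $bp$ lie in the line $\ker q$, so $bp=\xi\,ap$ for a unique scalar $\xi$. Where the $i$th coordinate of $ap$ is nonzero, $\xi=(bp)_i/(ap)_i$; hence $\xi$ is regular on $U'$ and defines an element of $K(C)$. Since $(b-\xi a)p=0$ and $p\ne0$,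
\[
0=\det(b-\xi a)=\det(a)\,\xi^2-(a_{11}b_{22}+a_{22}b_{11}-a_{12}b_{21}-a_{21}b_{12})\,\xi+\det(b).
\]
As $\det a$ is a unit in $\mathcal O_{C,c_0}$, the element $\xi$ is integral over $\mathcal O_{C,c_0}$.

Suppose that $C$ is normal at $c_0$. Then there is a regular function $\tilde\xi$ on a neighborhood $N$ of $c_0$ in $C$ that agrees with $\xi$ on $N\cap U'$. From $b_0\varepsilon_1=0$ we get $\xi(\gamma(t))=0$ for $t\ne0$. So the regular function $\tilde\xi\circ\gamma$ on the neighborhood $\gamma^{-1}(N)$ of $0$ in $\mathbb A^1$ vanishes away from $0$, and $\tilde\xi(c_0)=0$. From $b_0\varepsilon_2=a_0\varepsilon_2$ we get $\xi(\gamma'(t))=1$ for $t\neq0$, and the same argument gives $\tilde\xi(c_0)=1$. This is a contradiction.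
\end{proof}

\section{From $\operatorname{Rep}$ to $\operatorname{GRASS}$}\label{sec:grass}

A point $M$ of $\operatorname{Rep}(A,\mathbf d)$ comes with a basis, and sending the generators of $P$ to this basis presents $M$ as a quotient of $P$. This identifies $\operatorname{Rep}(A,\mathbf d)$ with one affine chart of $\operatorname{GRASS}(A,\mathbf d)$. The chart misses some points, but the connected group $\operatorname{Aut}_A(P)$ moves every point into it.

\begin{proof}[Proof of Proposition~\ref{prop:transfer}]
Let $z_{ij}$ ($1\le j\le d_i$) be the generator $e_i$ of the $j$th copy of $Ae_i$ in $P$, and let $D$ be the span of all $z_{ij}$. An $A$-homomorphism from $P$ to a module $M$ is given by arbitrary images of the $z_{ij}$ in $e_iM$. Identify $D$ with $V$ by sending $z_{ij}$ to the $j$th basis vector of $V_i$. The subspaces of $P$ complementary to $D$ form an open chart of the Grassmannian, isomorphic to the affine space of linear maps $\varpi\colon P\to D$ with $\varpi|_D=\operatorname{id}$ via $\varpi\mapsto\ker\varpi$. Let $\mathcal U$ be the intersection of this chart with $\operatorname{GRASS}(A,\mathbf d)$.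

\emph{Step 1: $\operatorname{Rep}(A,\mathbf d)\cong\mathcal U$.} For $M=(x_\alpha)$ let $f_M\colon P\to M$ be the $A$-homomorphism with $f_M|_D=\operatorname{id}$. Its kernel lies in $\mathcal U$. The space $P$ has a basis of elements $wz_{ij}$ with $w$ a path, and $f_M(wz_{ij})$ is a product of matrices $x_\alpha$ applied to a basis vector; so $M\mapsto\ker f_M$ is a morphism. Conversely, let $C\in\mathcal U$, with projection $\varpi_C\colon P\to D$ along $C$. Since $e_iC\subseteq C$ and $e_iD\subseteq D$, the projection maps $e_iP$ to $e_iD$. Put $x_\alpha(z)=\varpi_C(\alpha z)$ for $z\in e_{s(\alpha)}D$. This is the module structure of $P/C$ transported to $D$, so $M_C=(x_\alpha)$ lies in $\operatorname{Rep}(A,\mathbf d)$, and it depends linearly on $\varpi_C$; so $C\mapsto M_C$ is a morphism. The two morphisms are mutually inverse. Indeed, $\varpi_C\colon P\to M_C$ is an $A$-homomorphism that restricts to the identity on $D$, so it equals $f_{M_C}$ and $\ker f_{M_C}=C$; and for $C=\ker f_M$ we have $\varpi_C(\alpha z)=f_M(\alpha z)=\alpha f_M(z)$, which is the action of $\alpha$ on $M$.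

\emph{Step 2: the translates of $\mathcal U$ cover.} The group $H=\operatorname{Aut}_A(P)$ is a nonempty open subset of the affine space $\operatorname{End}_A(P)$, hence irreducible, and it acts on $\operatorname{GRASS}(A,\mathbf d)$. Let $C\in\operatorname{GRASS}(A,\mathbf d)$, with quotient map $\pi\colon P\to P/C$. The $\theta\in\operatorname{End}_A(P)$ for which $\pi\theta|_D$ is bijective form an open set. It is nonempty: send $z_{i1},\dots,z_{id_i}$ to elements of $e_iP$ that lift a basis of $e_i(P/C)$. Hence it meets $H$. For $\theta$ in the intersection, $\theta(D)\cap C=0$, so $\theta^{-1}C\in\mathcal U$.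

\emph{Step 3: comparison.} Let $Y$ be a component of $\operatorname{GRASS}(A,\mathbf d)$. The image of $H\times Y$ under the action is irreducible and contains $Y$, so it equals $Y$. By Step~2, $Y=\bigcup_{\theta\in H}\theta(Y\cap\mathcal U)$. In particular every $Y$ meets $\mathcal U$, and by (T1) and Step~1 the map $Y\mapsto Y\cap\mathcal U$ is a bijection onto the components of $\operatorname{Rep}(A,\mathbf d)$. Since $Y$ is covered by open subsets isomorphic to $Y\cap\mathcal U$, it is normal if and only if $Y\cap\mathcal U$ is.
\end{proof}

From now on we work only with $\operatorname{Rep}$.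

\section{Compatible flags and a criterion for non-normality}\label{sec:flags}

Fix $L\ge1$ and a sequence of dimension vectors $\delta=(\delta_0,\dots,\delta_L)$ with $\mathbf d=\delta_0\ge\delta_1\ge\dots\ge\delta_L\ge0$. A \emph{flag of type $\delta$} is a chain $V=F_0\supseteq F_1\supseteq\dots\supseteq F_L\supseteq F_{L+1}=0$ of subspaces $F_k=\bigoplus_iF_{k,i}$ with $F_{k,i}\subseteq V_i$ and with dimension vectors $\delta_k$ for $k\le L$. These flags form a product $\operatorname{Fl}_\delta$ of partial flag varieties, which is smooth, projective and irreducible. A flag $F$ is \emph{compatible} with $x\in W$ if $x_\alpha F_{k,s(\alpha)}\subseteq F_{k+1,t(\alpha)}$ for all $\alpha$ and $0\le k\le L$; for a module $M$ this reads $JF_k\subseteq F_{k+1}$. Put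
\[
Z_\delta=\{(F,x)\in\operatorname{Fl}_\delta\times W:\ F\text{ is compatible with }x\},\qquad \pi_\delta\colon Z_\delta\to W,\qquad C_\delta=\pi_\delta(Z_\delta),
\]
and let $\Phi_\delta(x)$ be the set of flags of type $\delta$ compatible with $x$, which is the fiber of $\pi_\delta$ over $x$.

\begin{lemma}\label{lem:collapse}
The variety $Z_\delta$ is smooth and irreducible, and $C_\delta$ is closed and irreducible. If $A$ is the truncated path algebra with parameter $L$, then $C_\delta\subseteq\operatorname{Rep}(A,\mathbf d)$, each $M\in\operatorname{Rep}(A,\mathbf d)$ lies in $C_\delta$ for the type $\delta$ of its radical filtration $(J^kM)_k$, and every component of $\operatorname{Rep}(A,\mathbf d)$ is of the form $C_\delta$.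
\end{lemma}

\begin{proof}
Compatibility is a closed condition, linear in $x$, and the fibers of $Z_\delta\to\operatorname{Fl}_\delta$ have constant dimension because $\prod_iGL(V_i)$ permutes them transitively. So $Z_\delta$ is a subbundle of the trivial bundle $\operatorname{Fl}_\delta\times W$. The image $C_\delta$ is irreducible, and it is closed because $\operatorname{Fl}_\delta$ is projective. If $F$ is compatible with $x$, a path of length $L+1$ maps $F_0$ into $F_{L+1}=0$. Conversely, if $J^{L+1}M=0$, the radical filtration of $M$ is a compatible flag. So $\operatorname{Rep}(A,\mathbf d)$ is the union of the finitely many closed irreducible sets $C_\delta$, and a component, being contained in one of them, equals it.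
\end{proof}

A flag compatible with $M$ satisfies $F_k\supseteq J^kM$, by induction on $k$. So if the radical filtration of $M$ has type $\delta$, it is the only element of $\Phi_\delta(M)$. At special points the fiber can be larger, and the following theorem restricts its shape.

\medskip\noindent\textbf{Zariski's Main Theorem} \cite[III.11.4]{Har}\textbf{.} \emph{A projective birational morphism of irreducible varieties with normal target has connected fibers.}
\medskip

For $L=1$, a flag is one graded subspace $U=F_1$, and compatibility with $M$ means $JM\subseteq U\subseteq\operatorname{soc}M$. So a nonempty fiber $\Phi_\delta(M)$ is a product of Grassmannians, and no obstruction arises. For $L\ge2$ we use the theorem as follows. Since $A$ need not be truncated, we replace $Z_\delta$ by the closure of the graph of the radical filtration over the given component.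

\begin{proposition}\label{prop:criterion}
Let $A=KQ/I$ with $J^{L+1}=0$, let $C$ be a component of $\operatorname{Rep}(A,\mathbf d)$, and let $\mathcal O\subseteq C$ be a nonempty open subset on which the radical filtration $(J^kM)_{0\le k\le L}$ has constant type $\delta$. Let $M_0\in C$. Assume that
\begin{itemize}
\item[(i)] $\Phi_\delta(M_0)$ is finite;
\item[(ii)] there are morphisms $t\mapsto M_t$ and $t\mapsto M'_t$ from $\mathbb A^1$ to $C$ with $M'_0=M_0$, and flags $F\ne F'$, such that for all $t\ne0$ the modules $M_t,M'_t$ lie in $\mathcal O$ and have radical filtrations $F$ and $F'$, respectively.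
\end{itemize}
Then $C$ is not normal at $M_0$.
\end{proposition}

\begin{proof}
By (T3), each $e_iJ^kM$ is the image of a matrix with polynomial entries and constant rank on $\mathcal O$. Locally, a fixed set of columns is a basis of the image, so $M\mapsto(J^kM)_k$ is a morphism $\mathcal O\to\operatorname{Fl}_\delta$. Let $\Gamma\cong\mathcal O$ be its graph and $Z$ the closure of $\Gamma$ in $\operatorname{Fl}_\delta\times C$. Then $Z$ is irreducible and the projection $\pi\colon Z\to C$ is projective. A graph is closed in $\operatorname{Fl}_\delta\times\mathcal O$, so $\pi^{-1}(\mathcal O)=\Gamma$ and $\pi$ is birational.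

We have $\Gamma\subseteq Z_\delta$, and $Z_\delta$ is closed, so $Z\subseteq Z_\delta$; by (i), $\pi^{-1}(M_0)$ is finite. The curve $t\mapsto(F,M_t)$ lies in $\Gamma$ for $t\ne0$, so $(F,M_0)\in Z$, and the curve $t\mapsto(F',M'_t)$ gives $(F',M_0)\in Z$. Thus $\pi^{-1}(M_0)$ is finite with at least two points, hence disconnected. If $C$ were normal at $M_0$, then by (T2) some open neighborhood $N$ of $M_0$ would be normal, and $\pi^{-1}(N)\to N$ would contradict Zariski's Main Theorem.
\end{proof}

Hypothesis (ii) alone only says that the fiber has two points; hypothesis (i) prevents them from lying on a curve inside the fiber.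

\begin{example}
In Section~\ref{sec:acyclic}, a module in $U'$ has $JM=(0,Kp,K^2,K)$ and $J^2M=(0,0,Kap,K)$. A flag of this type has $F_1=(0,\ell,K^2,K)$ and $F_2=(0,0,\ell',K)$ with lines $\ell,\ell'$, and it is compatible with $c_0$ if and only if $a_0\ell+b_0\ell\subseteq\ell'$. This forces $\ell'=\ell$ to be $K\varepsilon_1$ or $K\varepsilon_2$, and these two flags are the radical filtrations along $\gamma$ and $\gamma'$. So Proposition~\ref{prop:criterion} also yields Theorem~\ref{thm:acyclic}.
\end{example}

\section{The algebra $K[x,y]/(xy,\,x^2-y^2)$}\label{sec:selfinj}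

For a quiver with one vertex, dimension vectors are integers and $\operatorname{Rep}(A,d)$ consists of tuples of $d\times d$ matrices.

\begin{lemma}\label{lem:Lambda}
The algebra $\Lambda$ of Theorem~\ref{thm:selfinj} is given by an admissible ideal. It is commutative with basis $1,x,y,s=x^2$ and self-injective. Moreover $J=\langle x,y,s\rangle$, $J^2=\operatorname{soc}\Lambda=\langle s\rangle$ and $J^3=0$.
\end{lemma}

\begin{proof}
A word of length $3$ contains $xy$ or $yx$, or it is $x^3=xy^2=0$ or $y^3=yx^2=0$. So the ideal is admissible, $J^3=0$, and $1,x,y,s$ span $\Lambda$. On a $4$-dimensional space with basis $1,X,Y,S$ define a product with unit $1$ by $X^2=Y^2=S$ and all other products of $X,Y,S$ zero. It is associative because every triple product of elements of $\langle X,Y,S\rangle$ vanishes in both bracketings. This algebra is a quotient of $\Lambda$, so $\dim\Lambda=4$ and the multiplication table of $\Lambda$ is the one just given. For $w=c_1+c_2x+c_3y+c_4s$ we have $xw=c_1x+c_2s$ and $yw=c_1y+c_3s$, so $\operatorname{soc}\Lambda=\langle s\rangle$. Let $\beta(w,w')$ be the coefficient of $s$ in $ww'$. Its only nonzero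 values on basis elements are $\beta(1,s)=\beta(s,1)=\beta(x,x)=\beta(y,y)=1$, so $\beta$ is nondegenerate. As $\beta(cw,w')=\beta(w,cw')$, it gives an isomorphism of modules $\Lambda\cong\operatorname{Hom}_K(\Lambda,K)$, and the latter module is injective.
\end{proof}

We look for a module to which $\Lambda$ degenerates in two ways. For $\lambda\in K^*$ let $X_\lambda$ be the module with basis $u,v$ and $xu=v$, $yu=\lambda v$, $xv=yv=0$. The ideal generated by $x+\lambda y$ has basis $x+\lambda y,\ s$, and $x(x+\lambda y)=s$, $y(x+\lambda y)=\lambda s$; so it is isomorphic to $X_\lambda$. In the quotient, $y=\lambda'x$ with $\lambda'=-1/\lambda$ and $x^2=0$; so the quotient is $X_{\lambda'}$. The relation $\lambda\lambda'=-1$ is symmetric, and we obtain two extensions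
\[
0\to X_\lambda\to\Lambda\to X_{\lambda'}\to0,\qquad 0\to X_{\lambda'}\to\Lambda\to X_\lambda\to0 .
\]
Rescaling the submodule degenerates each of them to $X_\lambda\oplus X_{\lambda'}$. In the first, $J^2\Lambda$ is the socle of $X_\lambda$; in the second it is the socle of $X_{\lambda'}$. These are the two limits.

Fix $\lambda\in K^*$ with $\lambda^2\ne-1$, which means $\lambda\ne\lambda'$. Let $H=K^4$ with basis $u,v,u',v'$. For $t\in K$ define pairs of matrices $N_t$ and $N'_t$ on $H$ by the following table (see also Figure~\ref{fig:families}).
\[
\begin{array}{c|cccc|cccc}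
 &xu&xv&xu'&xv'&yu&yv&yu'&yv'\\ \hline
N_t& v&0&v'+tu&0&\lambda v&0&\lambda'v'&-\lambda tv\\
N'_t& v+tu'&0&v'&0&\lambda v&-\lambda'tv'&\lambda'v'&0
\end{array}
\]
The second row arises from the first by exchanging primed and unprimed letters, and $N_0=N'_0=X_\lambda\oplus X_{\lambda'}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,>=stealth,font=\small]
\begin{scope}
\node (u) at (0,1.6) {$u$}; \node (up) at (2,1.6) {$u'$};
\node (v) at (0,0) {$v$}; \node (vp) at (2,0) {$v'$};
\draw[->] (u)--node[left]{$(1,\lambda)$}(v); \draw[->] (up)--node[right]{$(1,\lambda')$}(vp);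
\draw[->] (up)--node[above]{$(t,0)$}(u); \draw[->] (vp)--node[below]{$(0,-\lambda t)$}(v);
\node at (1,-1) {$N_t$};
\end{scope}
\begin{scope}[xshift=4.9cm]
\node (u) at (0,1.6) {$u$}; \node (up) at (2,1.6) {$u'$};
\node (v) at (0,0) {$v$}; \node (vp) at (2,0) {$v'$};
\draw[->] (u)--node[left]{$(1,\lambda)$}(v); \draw[->] (up)--node[right]{$(1,\lambda')$}(vp);
\node at (1,-1) {$N_0$};
\end{scope}
\begin{scope}[xshift=9.8cm]
\node (u) at (0,1.6) {$u$}; \node (up) at (2,1.6) {$u'$};
\node (v) at (0,0) {$v$}; \node (vp) at (2,0) {$v'$};
\draw[->] (u)--node[left]{$(1,\lambda)$}(v); \draw[->] (up)--node[right]{$(1,\lambda')$}(vp);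
\draw[->] (u)--node[above]{$(t,0)$}(up); \draw[->] (v)--node[below]{$(0,-\lambda' t)$}(vp);
\node at (1,-1) {$N'_t$};
\end{scope}
\end{tikzpicture}
\caption{Two families of $4$-dimensional modules with the same limit $N_0$ at $t=0$. An arrow from $w$ to $w'$ labeled $(\alpha,\beta)$ means that $w'$ has coefficient $\alpha$ in $xw$ and $\beta$ in $yw$. For $t\ne0$, $N_t$ is generated by $u'$ and has socle $\langle v\rangle$, while $N'_t$ is generated by $u$ and has socle $\langle v'\rangle$.}
\label{fig:families}
\end{figure}

\begin{lemma}\label{lem:core}
All $N_t$ and $N'_t$ are $\Lambda$-modules. Let $E=(H\supset\langle u,v,v'\rangle\supset\langle v\rangle)$ and $E'=(H\supset\langle u',v,v'\rangle\supset\langle v'\rangle)$.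
\begin{itemize}
\item[(a)] For $t\ne0$, $N_t\cong\Lambda$ has radical filtration $E$ and socle $\langle v\rangle$, and $N'_t\cong\Lambda$ has radical filtration $E'$ and socle $\langle v'\rangle$.
\item[(b)] Every flag of type $(4,3,1)$ compatible with $N_0$ is $E$ or $E'$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $t\ne0$ consider the basis $u=t^{-1}(x+\lambda y)$, $v=t^{-1}s$, $u'=1$, $v'=-\lambda y$ of $\Lambda$. Then
\begin{gather*}
xu=t^{-1}s=v,\qquad yu=\lambda t^{-1}s=\lambda v,\qquad xv=yv=0,\\
xu'=x=tu+v',\qquad yu'=y=\lambda'v',\qquad xv'=0,\qquad yv'=-\lambda s=-\lambda tv,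
\end{gather*}
where $y=\lambda'v'$ uses $\lambda\lambda'=-1$. So $N_t$ is the regular module written in this basis, and Lemma~\ref{lem:Lambda} gives $J=\langle x,y,s\rangle=\langle u,v,v'\rangle$ and $J^2=\operatorname{soc}\Lambda=\langle v\rangle$. Exchanging primed and unprimed letters gives the statement for $N'_t$. On $N_0$ all words of length $2$ vanish, so it is a $\Lambda$-module too.

(b) Let $H\supset G_1\supset G_2$ be compatible with $N_0$. Then $G_1\supseteq JN_0=\langle v,v'\rangle$, so $G_1=\langle\alpha u+\alpha'u',v,v'\rangle$ with $(\alpha,\alpha')\ne0$. The line $G_2$ contains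
\[
x(\alpha u+\alpha'u')=\alpha v+\alpha'v'\qquad\text{and}\qquad y(\alpha u+\alpha'u')=\alpha\lambda v+\alpha'\lambda'v' .
\]
These vectors are dependent, so $\alpha\alpha'(\lambda'-\lambda)=0$, and hence $\alpha\alpha'=0$. If $\alpha'=0$, then $G_1=\langle u,v,v'\rangle$ and $G_2\ni\alpha v\ne0$, so the flag is $E$. If $\alpha=0$, then $G_1=\langle u',v,v'\rangle$ and $G_2\ni\alpha'v'\ne0$, so the flag is $E'$.
\end{proof}

The equation $\alpha\alpha'(\lambda'-\lambda)=0$ is the quadratic condition announced in the introduction. It needs two operators and a flag with a middle term. If $\lambda=\lambda'$, every $(\alpha:\alpha')$ gives a compatible flag, the compatible flags form a projective line, and Proposition~\ref{prop:criterion} does not apply.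

\begin{proof}[Proof of Theorem~\ref{thm:selfinj}]
The algebraic statements are in Lemma~\ref{lem:Lambda}. Let $\mathcal O=\{M\in\operatorname{Rep}(\Lambda,4):\dim JM\ge3\}$, which is open by (T3). For $M\in\mathcal O$ there is $m$ with $M=Km+JM$. Substituting this equation into itself and using $J^3=0$ gives $M=\Lambda m$, and the surjection $\Lambda\to M$ is bijective because both sides have dimension $4$. Conversely, a module isomorphic to $\Lambda$ lies in $\mathcal O$. So $\mathcal O$ is the $GL_4$-orbit of ${}_\Lambda\Lambda$; it is irreducible, and $C=\overline{\mathcal O}$ is a component by (T1). On $\mathcal O$ the radical filtration has type $(4,3,1)$. By Lemma~\ref{lem:core}(a), $N_t,N'_t\in\mathcal O$ for $t\ne0$, so both curves lie in $C$, and hypothesis (ii) of Proposition~\ref{prop:criterion} holds with $L=2$ and the flags $E\ne E'$. Hypothesis (i) is Lemma~\ref{lem:core}(b). So $C$ is not normal at $N_0$.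
\end{proof}

\section{Truncated algebras with two loops at a vertex}\label{sec:loops}

Let $Q$, $L$, $r$, $\mathbf d$ be as in Theorem~\ref{thm:loops}. Only the loops $x_1,\dots,x_r$ at the given vertex can act nontrivially, so $\operatorname{Rep}(A,\mathbf d)=\operatorname{Rep}(T,L+2)$ with $T=K\langle x_1,\dots,x_r\rangle/(\text{words of length }L+1)$. Write $x=x_1$, $y=x_2$.

Two things change compared with Section~\ref{sec:selfinj}. First, even for $L=2$, the variety $\operatorname{Rep}(\Lambda,4)$ is only a closed subset of $\operatorname{Rep}(T,4)$, so we need a new open set $\mathcal O$. Second, for $L>2$ we need modules with $J^LM\ne0$. We obtain them by placing a chain of $L-2$ vectors on top of $H$ whose last member generates both $u$ and $u'$; this leaves no freedom in the upper part of a compatible flag.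

Let $K^{L+2}$ have basis $h_1,\dots,h_{L-2},u,v,u',v'$, with no $h_i$ if $L=2$, and let $H=\langle u,v,u',v'\rangle$. Define $M_t$ and $M'_t$ by $x_i=0$ for $i\ge3$,
\[
xh_i=h_{i+1},\quad yh_i=0\quad(i<L-2),\qquad xh_{L-2}=u',\quad yh_{L-2}=u,
\]
and by letting $x,y$ act on $H$ as in $N_t$ and $N'_t$, respectively. Then $M_0=M'_0$. Put $F_k=\langle h_{k+1},\dots,h_{L-2}\rangle\oplus H$ for $0\le k\le L-2$, so $F_{L-2}=H$. Let $F$ be the flag $F_0\supset\dots\supset F_{L-2}$ continued by the terms of $E$, and $F'$ the same flag continued by the terms of $E'$. Both have type $\delta$, where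
\[
\delta_k=L+2-k\quad(0\le k\le L-1),\qquad\delta_L=1 .
\]

\begin{lemma}\label{lem:chain}
All $M_t$ and $M'_t$ are $T$-modules. For $t\ne0$ they have one-dimensional socles and radical filtrations $F$ and $F'$, respectively. Moreover $\Phi_\delta(M_0)\subseteq\{F,F'\}$.
\end{lemma}

\begin{proof}
Let $M$ be any of the modules $M_t,M'_t$, with $t=0$ allowed. In both rows of the table in Section~\ref{sec:selfinj}, $yu=\lambda v$, $yu'=\lambda'v'$ and $yH\subseteq\langle v,v'\rangle$. So $\langle v,v'\rangle\subseteq JH\subseteq H$, and for $k\le L-3$
\[
JF_k=\langle h_{k+2},\dots,h_{L-2},u,u'\rangle+JH=F_{k+1}.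
\]
Hence $J^kM=F_k$ for $k\le L-2$, and $J^{L-2+j}M=J^jH$ for $j\ge0$. By Lemma~\ref{lem:core}, $J^{L+1}M=J^3H=0$, and for $t\ne0$ the radical filtration is $F$ or $F'$ as claimed.

Let $w=\sum_ic_ih_i+w_H\in\operatorname{soc}M$ with $w_H\in H$. Modulo $H$, $xw\equiv\sum_{i<L-2}c_ih_{i+1}$, so $c_i=0$ for $i<L-2$. Modulo $\langle v,v'\rangle$, $yw\equiv c_{L-2}u$, so $c_{L-2}=0$. Thus $\operatorname{soc}M=\operatorname{soc}H$, which is a line for $t\ne0$ by Lemma~\ref{lem:core}(a).

Let $(G_k)\in\Phi_\delta(M_0)$. For $k\le L-2$ we have $G_k\supseteq J^kM_0=F_k$ and $\dim G_k=\dim F_k$, so $G_k=F_k$. Then $H\supset G_{L-1}\supset G_L$ is a flag of type $(4,3,1)$ compatible with $N_0$, and Lemma~\ref{lem:core}(b) applies.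
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:loops}]
Let
\[
\mathcal O=\{M\in\operatorname{Rep}(T,L+2):\ \dim J^{L-1}M\ge3,\ \dim\operatorname{soc}M\le1\},
\]
which is open by (T3) and contains $M_t,M'_t$ for $t\ne0$ by Lemma~\ref{lem:chain}. We claim that every $M\in\mathcal O$ has radical filtration of type $\delta$. If $J^kM=J^{k+1}M$, then $J^kM=J^{L+1}M=0$; so the dimensions of the $J^kM$ drop strictly as long as they are nonzero. They start at $L+2$ and are still at least $3$ after $L-1$ steps, so each of these steps drops by exactly one, and $\dim J^kM=L+2-k$ for $k\le L-1$. Next, $J^LM\subseteq\operatorname{soc}M$ gives $\dim J^LM\le1$. If $J^LM=0$, the $3$-dimensional space $J^{L-1}M$ would lie in $\operatorname{soc}M$. So $\dim J^LM=1$.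

By Lemma~\ref{lem:collapse}, $\mathcal O\subseteq C_\delta\subseteq\operatorname{Rep}(T,L+2)$. Thus $\mathcal O$ is a nonempty open subset of the closed irreducible set $C_\delta$; it is irreducible, and $\overline{\mathcal O}=C_\delta$ is a component by (T1). The curves $M_t,M'_t$ lie in $C_\delta$, and Lemma~\ref{lem:chain} provides both hypotheses of Proposition~\ref{prop:criterion}. So $C_\delta$ is not normal at $M_0$.
\end{proof}

The socle condition is what makes the type constant on $\mathcal O$. For $L=2$, the module with basis $w_0,\dots,w_3$, $xw_0=w_1$, $xw_1=w_2$, $yw_1=w_3$ and all other products zero has $\dim JM=3$ but type $(4,3,2)$.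

\section{Radical square zero}\label{sec:radsq}

Let $J^2=0$. An admissible ideal lies in the square of the arrow ideal, so $I$ equals that square and $A$ is truncated with $L=1$. A type is $\delta=(\mathbf d,\mathbf u)$ with $0\le\mathbf u\le\mathbf d$; we write $Z_{\mathbf u}$, $\pi$, $C_{\mathbf u}$, and $\operatorname{Gr}=\prod_i\operatorname{Gr}(u_i,V_i)$ for the flag variety. By Lemma~\ref{lem:collapse} and Proposition~\ref{prop:transfer}, it suffices to show that every $C_{\mathbf u}$ is normal. The fibers of $\pi$ are connected, but that is not enough: the normalization of a cuspidal cubic is bijective. We compare rings of functions instead.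

\begin{proposition}\label{prop:surj}
For every $\mathbf u$, the map $\pi^*\colon K[W]\to\Gamma(Z_{\mathbf u},\mathcal O)$ is surjective.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:radsq} from Proposition~\ref{prop:surj}]
The map $\pi^*$ factors as $K[W]\to K[C_{\mathbf u}]\to\Gamma(Z_{\mathbf u},\mathcal O)$. The second map is injective because $Z_{\mathbf u}\to C_{\mathbf u}$ is surjective, so it is an isomorphism. Since $Z_{\mathbf u}$ is smooth and irreducible, $\Gamma(Z_{\mathbf u},\mathcal O)$ is the intersection of the integrally closed local rings of $Z_{\mathbf u}$ inside $K(Z_{\mathbf u})$. An element of its fraction field that is integral over it is integral over each local ring, hence lies in each. So $K[C_{\mathbf u}]$ is integrally closed, and $C_{\mathbf u}$ is normal.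
\end{proof}

This deduction does not need $\pi$ to be birational, and it works for every $L$. So the analogue of Proposition~\ref{prop:surj} fails for the $Z_\delta$ of Section~\ref{sec:loops}, and its proof must use $L=1$.

\subsection*{Translation to vector bundles}
Let $\mathcal R_i\subseteq V_i\otimes\mathcal O$ be the tautological subbundle on $\operatorname{Gr}$, with fiber $U_i$ at $U$, and let $\mathcal Q_i$ be the quotient bundle, with fiber $V_i/U_i$. Compatibility says that $x_\alpha$ kills $U_{s(\alpha)}$ and has image in $U_{t(\alpha)}$. So $Z_{\mathbf u}$ is the total space of $\bigoplus_\alpha\operatorname{Hom}(\mathcal Q_{s(\alpha)},\mathcal R_{t(\alpha)})$, whose dual is $\bigoplus_\alpha\mathcal Q_{s(\alpha)}\otimes\mathcal R_{t(\alpha)}^*$, and $\pi^*$ is the sum over $k\ge0$ of the maps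
\begin{equation}\label{eq:sym}
\operatorname{Sym}^k\Big(\bigoplus_\alpha V_{s(\alpha)}\otimes V^*_{t(\alpha)}\Big)\longrightarrow H^0\Big(\operatorname{Gr},\operatorname{Sym}^k\Big(\bigoplus_\alpha\mathcal Q_{s(\alpha)}\otimes\mathcal R^*_{t(\alpha)}\Big)\Big)
\end{equation}
induced by the surjections $V_i\otimes\mathcal O\to\mathcal Q_i$ and $V_i^*\otimes\mathcal O\to\mathcal R_i^*$. This is where $L=1$ enters: both sides come from one functor, evaluated on $(V_i,V_i^*)$ and on the quotients $(\mathcal Q_i,\mathcal R_i^*)$.

\begin{example}
For one loop, $d=2$ and $u=1$, the set $C_{\mathbf u}$ is the cone of the introduction. Here $\operatorname{Gr}=\mathbb P^1$, $\mathcal Q\cong\mathcal R^*\cong\mathcal O(1)$, and $V\to H^0(\mathcal Q)$ and $V^*\to H^0(\mathcal R^*)$ are isomorphisms. The target of \eqref{eq:sym} is $H^0(\mathcal O(2k))$, the binary forms of degree $2k$, and the map multiplies $2k$ linear forms. It is surjective because every monomial is such a product.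
\end{example}

The general proof has the same two ingredients: an identification of sections, and surjectivity of a multiplication map for line bundles. To reach line bundles we break the symmetric powers into Schur functors. In positive characteristic this gives filtrations rather than direct sums, which is sufficient.

\subsection*{Polynomial functors and Schur functors}
A \emph{strict polynomial functor} $\mathfrak F$ in several variables assigns a finite-dimensional space to each tuple of finite-dimensional spaces and, functorially, a linear map $\mathfrak F(\varphi)$ to each tuple $\varphi$ of linear maps, with matrix entries polynomial in those of $\varphi$. Applying $\mathfrak F$ in local trivializations, one evaluates it on vector bundles and bundle maps. An exact sequence of such functors gives exact sequences of bundles, natural in bundle maps. Surjections of vector spaces split, so $\mathfrak F$ preserves them, and hence it preserves surjective bundle maps.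

For a space $E$ of dimension $m$ let $\operatorname{Fl}(E)$ be the variety of complete flags $0=E_0\subset E_1\subset\dots\subset E_m=E$, and let $\ell_j$ be the line bundle with fiber $E_{m-j+1}/E_{m-j}$. For $\omega\in\mathbb Z^m$ put $\mathcal L_\omega=\bigotimes_j\ell_j^{\otimes\omega_j}$, and call $\omega$ \emph{dominant} if $\omega_1\ge\dots\ge\omega_m$. The following facts hold in every characteristic.
\begin{itemize}
\item[(S0)] For each partition $\mu$ there is a strict polynomial functor $S_\mu$, the Schur functor. We have $S_\mu(E)=0$ if $\mu$ has more than $\dim E$ parts. Otherwise $S_\mu(E)\cong H^0(\operatorname{Fl}(E),\mathcal L_\mu)$ as $GL(E)$-modules; this is the nonzero module usually denoted $\nabla(\mu)$, and its socle is simple and occurs only once as a composition factor. For instance $S_{(k)}=\operatorname{Sym}^k$, $S_{(1^k)}=\bigwedge^k$ and $S_\emptyset=K$.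
\item[(S1)] $\operatorname{Sym}^k(E\otimes E')$ has a finite natural filtration with subquotients $S_\mu(E)\otimes S_\mu(E')$, $|\mu|=k$ \cite{ABW}.
\item[(S2)] $S_\mu\otimes S_\nu$ has a finite natural filtration whose subquotients are Schur functors \cite{Bof}.
\item[(S3)] For dominant $\omega,\omega'$, the multiplication $H^0(\mathcal L_\omega)\otimes H^0(\mathcal L_{\omega'})\to H^0(\mathcal L_\omega\otimes\mathcal L_{\omega'})$ on $\operatorname{Fl}(E)$ is surjective \cite{RR}.
\end{itemize}
By (S0), every $GL(E)$-endomorphism $\varphi$ of $S_\mu(E)\ne0$ is a scalar. Indeed, $\varphi$ acts on the socle by a scalar $c$, and the image of $\varphi-c$ is a quotient of $S_\mu(E)/\operatorname{soc}$; it cannot contain the socle, so it is zero.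

\subsection*{One Grassmannian}

\begin{lemma}\label{lem:onevertex}
Let $\dim V=n$ and $0\le u\le n$, with tautological bundles $\mathcal R,\mathcal Q$ on $\operatorname{Gr}(u,V)$. For all partitions $\mu,\nu$, the map
\[
S_\mu(V)\otimes S_\nu(V^*)\to H^0\big(\operatorname{Gr}(u,V),S_\mu(\mathcal Q)\otimes S_\nu(\mathcal R^*)\big)
\]
is surjective.
\end{lemma}

\begin{proof}
If $\mu$ has more than $n-u$ parts or $\nu$ has more than $u$ parts, the target is zero. Assume the contrary, and let $\rho\colon\operatorname{Fl}(V)\to\operatorname{Gr}(u,V)$ send a flag $(E_j)$ to $E_u$. Let $\mathcal L$ and $\mathcal L'$ be the line bundles on $\operatorname{Fl}(V)$ for the dominant weights $(\mu_1,\mu_2,\dots,0,\dots,0)$ and $(0,\dots,0,\dots,-\nu_2,-\nu_1)$.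

The fiber of $\rho$ over $U$ is $\operatorname{Fl}(V/U)\times\operatorname{Fl}(U^*)$: a flag gives the flag $(E_{u+j}/U)_j$ in $V/U$ and the flag of annihilators $(E_{u-j}^\perp)_j$ in $U^*$. For $j\le n-u$ the bundle $\ell_j$ of $V/U$ has fiber $E_{n-j+1}/E_{n-j}$, so it pulls back to $\ell_j$. For $j\le u$ the bundle $\ell_j$ of $U^*$ has fiber $E_{j-1}^\perp/E_j^\perp=(E_j/E_{j-1})^*$, so it pulls back to $\ell_{n-j+1}^{-1}$. Thus on the fiber, $\mathcal L$ is the pullback of $\mathcal L_\mu$ from the first factor and $\mathcal L'$ is the pullback of $\mathcal L_\nu$ from the second. Over an open set $\Omega$ on which $\mathcal Q$ and $\mathcal R^*$ are trivialized, $\rho^{-1}(\Omega)\cong\Omega\times\operatorname{Fl}(K^{n-u})\times\operatorname{Fl}(K^u)$, compatibly with these line bundles. By (S0) and the K\"unneth formula,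
\[
\rho_*\mathcal L\cong S_\mu(\mathcal Q),\qquad\rho_*\mathcal L'\cong S_\nu(\mathcal R^*),
\]
and the multiplication $\rho_*\mathcal L\otimes\rho_*\mathcal L'\to\rho_*(\mathcal L\otimes\mathcal L')$ is an isomorphism. The displayed isomorphisms do not depend on the trivializations and are $GL(V)$-equivariant, because the isomorphism in (S0) is equivariant.

The map of the lemma factors as
\[
S_\mu(V)\otimes S_\nu(V^*)\xrightarrow{\,a\otimes a'\,}H^0(S_\mu(\mathcal Q))\otimes H^0(S_\nu(\mathcal R^*))\xrightarrow{\,m\,}H^0(S_\mu(\mathcal Q)\otimes S_\nu(\mathcal R^*)).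
\]
By the above, $m$ is the multiplication $H^0(\mathcal L)\otimes H^0(\mathcal L')\to H^0(\mathcal L\otimes\mathcal L')$ on $\operatorname{Fl}(V)$, which is surjective by (S3). The target of $a$ is $H^0(\operatorname{Fl}(V),\mathcal L)\cong S_\mu(V)$. The map $a$ is $GL(V)$-equivariant, and it is nonzero because $S_\mu(V)\otimes\mathcal O\to S_\mu(\mathcal Q)$ is a surjection onto a nonzero bundle. So $a$ corresponds to a nonzero scalar and is bijective. Taking annihilators identifies $\operatorname{Fl}(V)$ with $\operatorname{Fl}(V^*)$ and, by the computation above with $U=V$, $\mathcal L'$ with the bundle $\mathcal L_\nu$ of $V^*$. So the target of $a'$ is isomorphic to $S_\nu(V^*)$; the map $a'$ is equivariant, and it is nonzero because $S_\nu(V^*)\otimes\mathcal O\to S_\nu(\mathcal R^*)$ is a surjection onto a nonzero bundle. Hence $a'$ is bijective as well.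
\end{proof}

\subsection*{Induction along filtrations}
Consider strict polynomial functors in the $2n$ variables $E_1,\dots,E_n,E'_1,\dots,E'_n$. Call such a functor \emph{elementary} if it is $\bigotimes_iS_{\mu_i}(E_i)\otimes S_{\nu_i}(E'_i)$ for partitions $\mu_i,\nu_i$, and \emph{Schur-filtered} if it has a finite filtration by subfunctors with elementary subquotients. For a functor $\mathfrak F$ let
\[
\kappa_{\mathfrak F}\colon\mathfrak F(V,V^*)\to H^0(\operatorname{Gr},\mathfrak F(\mathcal Q,\mathcal R^*))
\]
be the map induced by $V_i\otimes\mathcal O\to\mathcal Q_i$ and $V_i^*\otimes\mathcal O\to\mathcal R_i^*$.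

\begin{lemma}\label{lem:devissage}
If $\mathfrak F$ is Schur-filtered, then $\kappa_{\mathfrak F}$ is surjective.
\end{lemma}

\begin{proof}
If $\mathfrak F$ is elementary, the K\"unneth formula on $\operatorname{Gr}=\prod_i\operatorname{Gr}(u_i,V_i)$ shows that $\kappa_{\mathfrak F}$ is a tensor product of maps as in Lemma~\ref{lem:onevertex}. In general we use induction on the length of the filtration. Let $0\to\mathfrak F'\to\mathfrak F\to\mathfrak F''\to0$ be exact with $\kappa_{\mathfrak F'}$ and $\kappa_{\mathfrak F''}$ surjective, and let $\sigma\in H^0(\mathfrak F(\mathcal Q,\mathcal R^*))$. The image of $\sigma$ in $H^0(\mathfrak F''(\mathcal Q,\mathcal R^*))$ is $\kappa_{\mathfrak F''}(f'')$ for some $f''$, and $f''$ lifts to some $f\in\mathfrak F(V,V^*)$. Then $\sigma-\kappa_{\mathfrak F}(f)$ maps to zero, so by left exactness of $H^0$ it lies in $H^0(\mathfrak F'(\mathcal Q,\mathcal R^*))$ and equals $\kappa_{\mathfrak F'}(f')$ for some $f'$. Hence $\sigma=\kappa_{\mathfrak F}(f+f')$.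
\end{proof}

No vanishing of higher cohomology is needed, because the lifting takes place among vector spaces.

\begin{proof}[Proof of Proposition~\ref{prop:surj}]
The map \eqref{eq:sym} is $\kappa_{\mathfrak F}$ for
\[
\mathfrak F=\operatorname{Sym}^k\Big(\bigoplus_\alpha E_{s(\alpha)}\otimes E'_{t(\alpha)}\Big)=\bigoplus_{\sum k_\alpha=k}\ \bigotimes_\alpha\operatorname{Sym}^{k_\alpha}\big(E_{s(\alpha)}\otimes E'_{t(\alpha)}\big).
\]
By Lemma~\ref{lem:devissage} it suffices to show that $\mathfrak F$ is Schur-filtered. Each factor $\operatorname{Sym}^{k_\alpha}(E_{s(\alpha)}\otimes E'_{t(\alpha)})$ is Schur-filtered by (S1); this includes loops, since $E_i$ and $E'_i$ are independent variables. Finite direct sums of Schur-filtered functors are Schur-filtered. It remains to treat tensor products. The tensor product over $K$ is exact, so a tensor product of filtered functors is filtered with subquotients the tensor products of subquotients. This reduces the claim to a product of two elementary functors. Grouping its factors by variables gives a tensor product of $2n$ functors of the form $S_\mu\otimes S_\nu$ in one variable each. Each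 of them is filtered by Schur functors by (S2), and their tensor product is then filtered by elementary functors.
\end{proof}

\section{One vertex}\label{sec:onevertex}

\begin{proof}[Proof of Corollary~\ref{cor:local}]
By Proposition~\ref{prop:transfer} it suffices to treat $\operatorname{Rep}(A,d)$. If $L\ge2$ and $r\ge2$, Theorem~\ref{thm:loops} gives a non-normal component for $d=L+2$. If $L=1$, apply Theorem~\ref{thm:radsq}. If $r=0$, then $\operatorname{Rep}(A,d)$ is a point.

Let $r=1$, so $\operatorname{Rep}(A,d)=\{x\in M_d(K):x^{L+1}=0\}$. This is the union of the nilpotent conjugacy classes $\mathcal O_\nu$ whose Jordan type $\nu$ is a partition of $d$ with all parts at most $L+1$. Recall the dominance order: $\nu\le\mu$ if $\nu_1+\dots+\nu_j\le\mu_1+\dots+\mu_j$ for all $j$. Gerstenhaber's theorem states that $\mathcal O_\nu\subseteq\overline{\mathcal O_\mu}$ if and only if $\nu\le\mu$. Write $d=a(L+1)+b$ with $0\le b\le L$, and let $\mu$ consist of $a$ parts $L+1$ followed by $b$. Its partial sums are $\min(j(L+1),d)$, and these bound the partial sums of every $\nu$ above. So $\operatorname{Rep}(A,d)=\overline{\mathcal O_\mu}$,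 which is irreducible. Closures of nilpotent conjugacy classes in $M_d(K)$ are normal, by \cite{KP} in characteristic $0$ and by \cite{Don} in general.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ABW} Akin, Buchsbaum and Weyman, \emph{Schur functors and Schur complexes}, Adv. Math. 44 (1982).

\bibitem{Bof} Boffi, \emph{The universal form of the Littlewood--Richardson rule}, Adv. Math. 68 (1988).

\bibitem{Don} Donkin, Invent. Math. 101 (1990).

\bibitem{Har} Hartshorne, \emph{Algebraic Geometry}.

\bibitem{HG} B. Huisgen-Zimmermann and K.R. Goodearl, \emph{Irreducible components of module varieties: projective equations and rationality}, arXiv:1108.2833 (2011).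

\bibitem{KP} Kraft and Procesi, Invent. Math. 53 (1979).

\bibitem{RR} Ramanan and Ramanathan, Invent. Math. 79 (1985).

\end{thebibliography}
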